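# Maximizers for a weighted exponential functional on the four-ball at the exponent $32\pi^2$

## Existence of maximizers at the critical exponent

**Theorem 1.** Let $B\subset\mathbb R^4$ be the unit ball and $\sigma=32\pi^2$. Let $H$ be either $H^2_0(B)$ (Dirichlet case) or $H^2_{\mathcal N}(B)=H^2(B)\cap H^1_0(B)$ (Navier case), normed by $\|u\|=\|\Delta u\|_2$. Let $m\in\mathbb N_0$, and let $V\in C(\overline B)$ satisfy $0\le V\le 1$, $V\not\equiv 0$ and
$$\omega_V(r)\log\tfrac1r\to0\quad(r\to0),\qquad \omega_V(r)=\sup\{|V(x)-V(y)|:\ |x-y|\le r\}. \tag{1}$$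
Put
$$\Phi_m(t)=e^{\sigma t^2}-\sum_{k=0}^m\frac{\sigma^k}{k!}t^{2k},\qquad F(u)=\int_B V\,\Phi_m(u)\,dx,\qquad T=\sup\{F(u):u\in H,\ \|u\|=1\}.$$
Then $T$ is finite and attained, and
$$T>\Lambda:=K_0\max_{p\in B}V(p)e^{\sigma h(p,p)},\qquad K_0=\tfrac{\pi^2}{6}e^{5/3}, \tag{2}$$
where $h$ is the regular part of the Green function of $\Delta^2$ on $H$. With $r=|p|$ and $a=r^2$, the value of $h$ on the diagonal is as follows.

- Dirichlet: $e^{\sigma h(p,p)}=e^{-2}(1-r^2)^4$. For $V=|x|^\alpha$ this gives $\Lambda=\frac{\pi^2}6e^{-1/3}\big(\frac{\alpha}{\alpha+8}\big)^{\alpha/2}\big(\frac8{\alpha+8}\big)^4$.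
- Navier: $\sigma h(p,p)=4\log(1-a)-\frac{2(1-a)^2}{a^2}\big(\log(1-a)+\frac a{1-a}\big)$, understood as $-1$ at $a=0$.

In particular, take $V=|x|^\alpha$ and $m=1$, and write $T_{\alpha,1}$ for $T$ on $H^2_{\mathcal N}(B)$ and $T^0_{\alpha,1}$ for $T$ on $H^2_0(B)$. For every $\alpha>0$, $T_{\alpha,1}$ is attained, and for every $\alpha>0$, $T^0_{\alpha,1}$ is attained. In both problems the set of $\alpha>0$ for which the supremum is attained is $(0,\infty)$.

The question of attainment for $V=|x|^\alpha$ and $m=1$ comes from M. Calanchi and C. Tarsi, "Symmetry Breaking in Biharmonic Equations with Weighted Exponential Nonlinearities", arXiv:2512.17611 (2025). Functions are real valued throughout. Let us go through the ingredients of the statement.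

*The spaces.* A function in $H^2_0(B)$ vanishes on $\partial B$ together with its gradient; a function in $H^2_{\mathcal N}(B)$ only has to vanish. For instance $1-|x|^2$ lies in $H^2_{\mathcal N}(B)$ and not in $H^2_0(B)$, while $(1-|x|^2)^2$ lies in both. On either space $\|\Delta u\|_2$ is equivalent to the $H^2$ norm, so $H$ is a Hilbert space with $\langle u,v\rangle=\int_B\Delta u\,\Delta v$. Since $H^2_0(B)\subset H^2_{\mathcal N}(B)$ with the same norm, $T^0_{\alpha,1}\le T_{\alpha,1}$. This says nothing about transferring attainment from one problem to the other, so the two need separate treatment. The proof below has one text, with a different Green function in each case.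

*The nonlinearity.* $\Phi_m$ is the tail of the exponential series. It is even, nonnegative, strictly increasing on $[0,\infty)$, with $\Phi_m(0)=0$ and $\Phi_m(t)\le e^{\sigma t^2}$.

*The weight.* Condition (1) is slightly stronger than continuity. For $|x|^\alpha$ we have $\omega_V(r)\le r^\alpha$ if $\alpha\le1$ and $\omega_V(r)\le\alpha r$ if $\alpha\ge1$, so (1) holds. A continuous weight that violates (1) is $V(x)=(1+\log\frac1{|x|})^{-1}$ with $V(0)=0$: here $\omega_V(r)\log\frac1r\ge\frac{\log(1/r)}{1+\log(1/r)}\to1$.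

*The number $\Lambda$.* It will turn out to be the largest value of $F$ that can survive along a sequence that converges weakly to $0$. Take $V=|x|^\alpha$ in the Dirichlet case. The factor $(1-r^2)^4$ favors the center, the weight favors the boundary, and the compromise is at $|p|^2=\frac{\alpha}{\alpha+8}$. For $\alpha=8$ this is $|p|^2=\frac12$, and $\Lambda=\frac{\pi^2}{6}e^{-1/3}\cdot2^{-8}$.

## Subcritical exponents, and the only way a maximizing sequence can fail

Three propositions carry the proof. I state them now, show how Theorem 1 follows, and prove them afterwards. The first is about integrability.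

**Proposition 2.** (i) If $v\in H$ and $\|v\|\le1$, then $|\{|v|>t\}|\le16K_0e^{-\sigma t^2}$ for all $t\ge0$. Consequently $\sup_{\|v\|\le1}\int_Be^{\sigma'v^2}<\infty$ for every $\sigma'<\sigma$. (ii) For every $u\in H$ and $\tau>0$, $e^{\tau u^2}\in L^1(B)$.

We also use Vitali's theorem in this form: if $f_n\to f$ a.e. on $B$ and $(f_n)$ is bounded in $L^q(B)$ for some $q>1$, then $\int f_n\to\int f$.

**The easy case: $\sigma'<\sigma$.** Replace $\sigma$ by $\sigma'\in(0,\sigma)$ in $\Phi_m$ and $F$. Take a maximizing sequence, $\|u_n\|=1$. After passing to a subsequence, $u_n\rightharpoonup u$ in $H$ and $u_n\to u$ a.e., by the compact embedding $H\subset L^2(B)$. Choose $q>1$ with $q\sigma'<\sigma$. By Proposition 2(i), $e^{\sigma'u_n^2}$ is bounded in $L^q$, so Vitali gives $F(u_n)\to F(u)$. The supremum is therefore finite and equals $F(u)$. It is positive (test with a normalized bump supported where $V>0$), so $u\ne0$. If $\|u\|<1$, then $u/\|u\|$ would be a competitor with $F(u/\|u\|)>F(u)$,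 because $\Phi_m$ is strictly increasing in $|t|$. So $\|u\|=1$ and $u$ is a maximizer.

**Where this stops at $\sigma'=\sigma$.** There is no $q>1$ with $q\sigma\le\sigma$, so Vitali cannot be applied. Call $(u_n)$ a vanishing sequence if $\|u_n\|\le1$ and $u_n\rightharpoonup0$. Some vanishing sequences are harmless. With $0\ne\psi\in C_c^\infty(B)$ put $v_n=n^{-2}\psi\sin(nx_1)$. Then $\Delta v_n=-\psi\sin(nx_1)+O(\frac1n)$, so $\|v_n\|^2\to\frac12\int\psi^2>0$. The functions $u_n=v_n/\|v_n\|$ tend to $0$ uniformly, so $u_n\rightharpoonup0$ and $F(u_n)\to0$. Concentrating sequences are different: Proposition 4 below produces $u_\varepsilon\rightharpoonup0$ with $F(u_\varepsilon)$ bounded away from $0=F(0)$. So $F$ is not weakly continuous, and we must compare $T$ with the best value reached by vanishing sequences.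

**Proposition 3.** If $u_n\rightharpoonup0$ in $H$ and $\|u_n\|\le1$, then $\limsup_n\int_{\{|u_n|\ge1\}}Ve^{\sigma u_n^2}\le\Lambda$ and $\limsup_nF(u_n)\le\Lambda$.

**Proposition 4.** Let $p\in B$, $V(p)>0$, $A=h(p,p)$. There are $u_\varepsilon\in H$ with $\|u_\varepsilon\|=1$, $u_\varepsilon\rightharpoonup0$, and numbers $N_\varepsilon$ with $\sigma N_\varepsilon=4\log\frac1\varepsilon+O(1)$, such that as $\varepsilon\to0$
$$F(u_\varepsilon)\ \ge\ K_0V(p)e^{\sigma A}\Big(1+\frac{13}{9\,\sigma N_\varepsilon}+o\big(\tfrac1{N_\varepsilon}\big)\Big).$$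

*Proof of Theorem 1 from Propositions 2, 3, 4.* The formulas for $h(p,p)$ and $\Lambda$, and the fact that the maximum in (2) exists with $V>0$ at a maximum point, are in the next section.

**Step 1.** This step shows $T>\Lambda$. Apply Proposition 4 at a maximum point $p$ of $V(p)e^{\sigma h(p,p)}$: $F(u_\varepsilon)\ge\Lambda\big(1+\frac{13}{9\sigma N_\varepsilon}+o(\frac1{N_\varepsilon})\big)>\Lambda$ for small $\varepsilon$. For $V=|x|^\alpha$ such a $p$ is not $0$, since $V(0)=0$.

**Step 2.** This step excludes a zero weak limit. Let $\|u_n\|=1$, $F(u_n)\to T\in(\Lambda,\infty]$ and, along a subsequence, $u_n\rightharpoonup u$ in $H$ and a.e. If $u=0$, Proposition 3 gives $T\le\Lambda$, contradicting Step 1. So $u\neq0$.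

**Step 3.** This step recovers an exponent $q>1$. We have $\|u_n-u\|^2=1-2\langle u_n,u\rangle+\|u\|^2\to1-\|u\|^2<1$. Choose $q>1$ and $\eta>0$ with $q^2(1+\eta)(1-\|u\|^2)<1$, and let $\frac1q+\frac1{q'}=1$. From $u_n^2\le(1+\eta)(u_n-u)^2+(1+\frac1\eta)u^2$ and Hölder with exponents $q,q'$,
$$\int_B e^{q\sigma u_n^2}\le\Big(\int_B e^{q^2(1+\eta)\sigma(u_n-u)^2}\Big)^{1/q}\Big(\int_B e^{qq'(1+\frac1\eta)\sigma u^2}\Big)^{1/q'}.$$
For large $n$, $q^2(1+\eta)\sigma\|u_n-u\|^2$ stays below some $\sigma'<\sigma$, so the first factor is bounded by Proposition 2(i). The second is finite by Proposition 2(ii). Thus $V\Phi_m(u_n)$ is bounded in $L^q$ and converges a.e. By Vitali, $T=\lim F(u_n)=F(u)<\infty$.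

**Step 4.** This step shows $\|u\|=1$. We have $\|u\|\le1$. If $\|u\|<1$, then, as $F(u)=T>0$ is finite and $\Phi_m$ is strictly increasing in $|t|$, $F(u/\|u\|)>F(u)=T$, which is impossible. So $u$ is a maximizer. The argument applies to $H^2_{\mathcal N}(B)$ and, separately, to $H^2_0(B)$. $\square$

It remains to prove the three propositions.

## Green functions of $\Delta^2$ under the two boundary conditions

For $x,y\in\overline B$ let
$$[x,y]=(1-2x\cdot y+|x|^2|y|^2)^{1/2},\qquad [x,y]^2=|x-y|^2+(1-|x|^2)(1-|y|^2).$$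
Note $1-|x||y|\le[x,y]\le1+|x||y|\le 2$ and $[x,y]\ge|x-y|$, with equality if $|x|=1$. If $y\ne0$, $[x,y]=|y|\,|x-y/|y|^2|$. In $\mathbb R^4$, $\Delta\log|x-b|=2|x-b|^{-2}$ and $-\Delta|x|^{-2}=4\pi^2\delta_0$. Hence, for $y\in B$, $[\cdot,y]^{-2}$ is harmonic near $\overline B$, $\Delta_x\log[x,y]=2|y|^2[x,y]^{-2}$, and $\Delta^2\log\frac1{|x|}=8\pi^2\delta_0$. The Dirichlet Green function of $-\Delta$ on $B$ is $G_1(x,y)=\frac1{4\pi^2}(|x-y|^{-2}-[x,y]^{-2})\ge0$.

In both cases the Green function of $\Delta^2$ has the form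
$$G(x,y)=\frac1{8\pi^2}\log\frac1{|x-y|}+h(x,y), \tag{3}$$
and $h$ is called its regular part.

**Dirichlet case.** Let $q=|x-y|^2/[x,y]^2\in[0,1]$, so $1-q=(1-|x|^2)(1-|y|^2)[x,y]^{-2}$, and set
$$G_D=\tfrac1{16\pi^2}(q-1-\log q),\qquad h_D=\tfrac1{8\pi^2}\big(\log[x,y]-\tfrac12(1-q)\big). \tag{4}$$
Since $-\log q=2\log\frac{[x,y]}{|x-y|}$, (3) holds. For fixed $y\in B$, $h_D(\cdot,y)$ is smooth and biharmonic near $\overline B$. Indeed $\Delta\log[\cdot,y]$ is harmonic, and $(1-|x|^2)\eta$ is biharmonic for harmonic $\eta$ because $\Delta(|x|^2\eta)=8\eta+4x\cdot\nabla\eta$ is harmonic. Hence $\Delta_x^2G_D(\cdot,y)=\delta_y$. On $|x|=1$ we have $q=1$, and $q-1-\log q$ vanishes to second order at $q=1$. So $G_D(\cdot,y)$ and $\nabla_xG_D(\cdot,y)$ vanish on $\partial B$.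

**Navier case.** Set $G_N(x,y)=\int_BG_1(x,z)G_1(z,y)\,dz$, that is, solve $-\Delta$ twice. The claim is that (3) holds with
$$h_N=\tfrac1{8\pi^2}\log[x,y]-\tfrac{(1-|x|^2)(1-|y|^2)}{16\pi^2}\int_0^1\frac{s\,ds}{1-2s\,x\cdot y+s^2|x|^2|y|^2}. \tag{5}$$
Let $\eta$ be harmonic near $\overline B$ and $w(x)=\int_0^1s\,\eta(sx)\,ds$. Then $w$ is harmonic and $x\cdot\nabla w=\int_0^1s^2\frac{d}{ds}\eta(sx)\,ds=\eta-2w$, so
$$-\Delta\Big(\frac{1-|x|^2}4w\Big)=2w+x\cdot\nabla w=\eta .$$
Use this with $\eta=[\cdot,y]^{-2}$; the denominator in (5) is $[sx,y]^2$. Let $v(x)$ be the right-hand side of (3) with $h=h_N$. Off $y$,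
$$-\Delta v=\tfrac1{4\pi^2}\big(|x-y|^{-2}-|y|^2[x,y]^{-2}-(1-|y|^2)[x,y]^{-2}\big)=G_1(x,y).$$
Moreover $v$ is smooth on $\overline B\setminus\{y\}$ and vanishes for $|x|=1$. Near $y$, $|v|\le C(1+|\log|x-y||)$ and $|\nabla v|\le C|x-y|^{-1}$. Fix $x\ne y$ in $B$ and apply Green's second identity to $G_1(x,\cdot)$ and $v$ on $B\setminus(B_r(x)\cup B_r(y))$. Both functions vanish on $\partial B$. The sphere around $y$ contributes $O(r^3(r^{-1}+|\log r|))\to0$, and the sphere around $x$ produces $v(x)$ as usual. So $v(x)=\int_BG_1(x,z)G_1(z,y)\,dz=G_N(x,y)$.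

For example, at $y=0$ we have $[x,0]=1$, so
$$h_D(x,0)=-\tfrac1{16\pi^2}(1-|x|^2)\quad\text{and}\quad h_N(x,0)=-\tfrac1{32\pi^2}(1-|x|^2).$$
Thus $\sigma h_D(0,0)=-2$ and $\sigma h_N(0,0)=-1$.

**The diagonal.** For $x=y=p$, $a=|p|^2$: $[p,p]=1-a$ and $q=0$. As $\sigma/(8\pi^2)=4$, $\sigma h_D(p,p)=4\log(1-a)-2$. For $V=|x|^\alpha$ we maximize $a^{\alpha/2}(1-a)^4$: the condition $\frac\alpha{2a}=\frac4{1-a}$ gives $a=\frac\alpha{\alpha+8}$, and $K_0e^{-2}=\frac{\pi^2}6e^{-1/3}$. In the Navier case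
$$\int_0^1\frac{s\,ds}{(1-as)^2}=\frac1a\Big(\int_0^1\frac{ds}{(1-as)^2}-\int_0^1\frac{ds}{1-as}\Big)=\frac1a\Big(\frac1{1-a}+\frac{\log(1-a)}a\Big)$$
for $0<a<1$, and the integral is $\frac12$ at $a=0$. These are the formulas in Theorem 1.

**Lemma 5.** Let $(G,h)$ be $(G_D,h_D)$ with $H=H^2_0(B)$, or $(G_N,h_N)$ with $H=H^2_{\mathcal N}(B)$.

(a) $h$ is symmetric and smooth on $B\times B$; $\sigma h\le4\log[x,y]\le4\log2$; and $0\le G\le\frac1{8\pi^2}\log\frac2{|x-y|}$.

(b) If $|p|=1$, $\delta>0$ and $x,y\in B\cap B_\delta(p)$, then $e^{\sigma h(x,y)}\le(3\delta)^4$. For $p\in B$, $e^{\sigma h(p,p)}\le(1-|p|^2)^4$. Hence the maximum in (2) exists, $\Lambda>0$, and $V>0$ at every maximum point.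

(c) For $\rho\in L^\infty(B)$, $g_\rho:=\int_BG(\cdot,y)\rho(y)\,dy$ lies in $H$, $\langle g_\rho,v\rangle=\int\rho v$ for all $v\in H$, and $\|g_\rho\|^2=\iint G(x,y)\rho(x)\rho(y)\,dx\,dy$.

(d) For $v\in H$ and $0\le\rho\in L^\infty(B)$,
$$\Big(\int\rho|v|\Big)^2\le\|v\|^2\iint G(x,y)\rho(x)\rho(y)\,dx\,dy. \tag{6}$$

*Proof.* (a) Symmetry and smoothness are visible in (4), (5), since $[sx,y]\ge1-s|x||y|>0$. In both formulas a nonnegative term is subtracted from $\frac1{8\pi^2}\log[x,y]$, and $[x,y]\le2$. $G\ge0$ because $q-1-\log q\ge0$, respectively $G_1\ge0$.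

(b) Here $|x-y|\le2\delta$ and $1-|x|^2\le2(1-|x|)\le2|x-p|\le2\delta$, likewise for $y$. So $[x,y]^2\le8\delta^2$ and $e^{\sigma h}\le[x,y]^4\le64\delta^4\le(3\delta)^4$. Also $e^{\sigma h(p,p)}\le[p,p]^4=(1-|p|^2)^4$. Thus $V(p)e^{\sigma h(p,p)}$ is continuous on $B$, tends to $0$ at $\partial B$, and is positive somewhere since $V\not\equiv0$ is continuous on $\overline B$.

(c), Navier. By Fubini $g_\rho=\int G_1(\cdot,z)w(z)\,dz$ with $w=\int G_1(\cdot,y)\rho(y)\,dy$. By $L^2$ regularity for the Dirichlet Laplacian, $g_\rho,w\in H^2\cap H^1_0$ with $-\Delta g_\rho=w$ and $-\Delta w=\rho$. Hence $\int\Delta g_\rho\Delta v=-\int w\Delta v=-\int v\Delta w=\int\rho v$.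

(c), Dirichlet. First let $\rho$ vanish outside $B_R$, $R<1$. Then $g_\rho$ is the sum of a logarithmic potential of a bounded function, which is in $W^{2,s}_{loc}(\mathbb R^4)$ for all $s<\infty$, and of $\int h_D(\cdot,y)\rho(y)\,dy$, which is smooth up to $\partial B$. Near $\partial B$ we may differentiate under the integral, so $g_\rho=|\nabla g_\rho|=0$ on $\partial B$. Hence $g_\rho\in H^2_0(B)$. For $v\in C_c^\infty(B)$, $\int G_D(x,y)\Delta^2v(x)\,dx=v(y)$, so by Fubini $\langle g_\rho,v\rangle=\int g_\rho\Delta^2v=\int\rho v$. By density this holds for all $v\in H^2_0(B)$. For general $\rho$ let $\rho_k=\rho1_{B_{1-1/k}}$. Then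
$$\|g_{\rho_k}-g_{\rho_l}\|^2=\int(\rho_k-\rho_l)(g_{\rho_k}-g_{\rho_l})\le C\|\rho_k-\rho_l\|_2\,\|g_{\rho_k}-g_{\rho_l}\|,$$
so $g_{\rho_k}$ converges in $H$. By (a) and dominated convergence $g_{\rho_k}\to g_\rho$ pointwise. So the limit is $g_\rho$, and the identity passes to the limit.

In both cases, taking $v=g_\rho$ gives $\|g_\rho\|^2=\int\rho g_\rho=\iint G\rho\rho$.

(d) Put $\tilde\rho=\operatorname{sgn}(v)\rho$. Then $\int\rho|v|=\int\tilde\rho v=\langle g_{\tilde\rho},v\rangle\le\|v\|\,\|g_{\tilde\rho}\|$, and $\|g_{\tilde\rho}\|^2=\iint G\tilde\rho\tilde\rho\le\iint G\rho\rho$ because $G\ge0$. $\square$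

## The bubble and the logarithmic Hardy–Littlewood–Sobolev inequality

Inequality (6) bounds a linear quantity in $|v|$ by the logarithmic energy of $\rho$. We now need the sharp comparison of that energy with the entropy $\int\rho\log\rho$. The extremal profile is the bubble
$$\rho_*(x)=\frac6{\pi^2}(1+|x|^2)^{-4}\quad\text{on }\mathbb R^4 .$$

**Lemma 6.** $\rho_*$ is a probability density. With $s=\log(1+|x|^2)$, under $\rho_*dx$,
$$\mathbb E\,s=\tfrac56,\qquad\operatorname{Var}s=\tfrac14+\tfrac19=\tfrac{13}{36}, \tag{7}$$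
$$\int_{\mathbb R^4}\log\tfrac1{|x-y|}\,\rho_*(y)\,dy=-\tfrac12\log(1+|x|^2). \tag{8}$$

*Proof.* Put $t=|x|^2$. Since $dx$ becomes $2\pi^2r^3dr=\pi^2t\,dt$, $t$ has density $6t(1+t)^{-4}$, whose integral is $1$. With $t=e^s-1$, $s$ has density $6(e^{-2s}-e^{-3s})$ on $(0,\infty)$. This is the law of a sum of independent exponentials of rates $2$ and $3$, with means $\frac12,\frac13$ and variances $\frac14,\frac19$. That is (7).

For (8), let $f=\log(1+|x|^2)$ and $U=(1+|x|^2)^{-1}$. From $|x|^2U=1-U$ we get $\Delta f=8U-4|x|^2U^2=4U+4U^2$. More generally $\Delta U^k=4k(k-1)U^{k+1}-4k(k+1)U^{k+2}$, so $\Delta U=-8U^3$ and $\Delta U^2=8U^3-24U^4$. Hence $\Delta^2f=-96U^4$, and both sides of (8) have bilaplacian $48U^4=8\pi^2\rho_*$. Both sides are continuous and $O(\log(2+|x|))$. For the left side, $\int_{|x-y|<1}|\log|x-y||\rho_*(y)\,dy$ is bounded, and $\log|x-y|\le\log(1+|x|)+\log(1+|y|)$ where $|x-y|\ge1$. The difference $D$ is an entire biharmonic function of logarithmic growth. Its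 Fourier transform satisfies $|\xi|^4\hat D=0$, so $D$ is a polynomial, hence constant. At $x=0$ the right side is $0$, and the left side is $-\frac12\mathbb E\log t=0$, because $6t(1+t)^{-4}dt$ is invariant under $t\mapsto1/t$. $\square$

**Lemma 7.** For every bounded probability density $\rho$ on $B$,
$$4\iint\rho(x)\log\tfrac1{|x-y|}\rho(y)\,dx\,dy\le\int\rho\log\rho+\log K_0, \tag{9}$$
and consequently
$$\sigma\iint G\rho\rho\le\int\rho\log\rho+\log K_0+\sigma\iint h\rho\rho. \tag{10}$$

*Proof.* Lieb's sharp Hardy–Littlewood–Sobolev inequality (Ann. of Math. 118 (1983); Lieb–Loss, *Analysis*, Thm. 4.3) in $\mathbb R^4$ states: for $0<\lambda<4$ and $p=\frac8{8-\lambda}$,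
$$\iint\rho(x)|x-y|^{-\lambda}\rho(y)\le C_\lambda\|\rho\|_p^2,\qquad C_\lambda=\pi^{\lambda/2}\frac{\Gamma(2-\lambda/2)}{\Gamma(4-\lambda/2)}\Big(\frac{\Gamma(2)}{\Gamma(4)}\Big)^{-1+\lambda/4}.$$
As $\lambda\downarrow0$ both sides tend to $1$. Since $\rho$ is bounded and lives on $B$, dominated convergence shows that both sides are differentiable from the right at $\lambda=0$. Hence the derivatives are ordered in the same way. On the left the derivative is $\iint\rho\log\frac1{|x-y|}\rho$. On the right, $\log\|\rho\|_p^2=(2-\frac\lambda4)\log\int\rho^p$, $\int\rho=1$ and $p'(0)=\frac18$, so $\|\rho\|_p^2$ has derivative $\frac14\int\rho\log\rho$. With $\psi=\Gamma'/\Gamma$ and $\psi(4)-\psi(2)=\frac12+\frac13$,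
$$(\log C_\lambda)'(0)=\tfrac12\log\pi+\tfrac12(\psi(4)-\psi(2))-\tfrac14\log6=\tfrac12\log\pi+\tfrac5{12}-\tfrac14\log6=\tfrac14\log K_0 .$$
This is (9). By (3) and $\sigma/(8\pi^2)=4$, (10) follows. The last integral in (10) converges absolutely, since $h\le\frac1{8\pi^2}\log2$ and, by $G\ge0$, $h\ge-\frac1{8\pi^2}\log\frac1{|x-y|}$. $\square$

Here is a check of the constant, with $\rho_*$ on $\mathbb R^4$ in place of a density on $B$. By (8) and (7), the left side of (9) is $4\cdot(-\frac12)\cdot\frac56=-\frac53$. The right side is $\log\frac6{\pi^2}-4\cdot\frac56+\log\frac{\pi^2}6+\frac53=-\frac53$. So the bubble gives equality, and this is why the test functions of Proposition 4 are built from it.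

## Exponential moments, tails, and why tails are not enough

**Lemma 8.** For measurable $S\subset B$, $\beta\ge0$, $v\in H$, and every $V$ as in Theorem 1 or $V\equiv1$,
$$\int_SVe^{\beta|v|}\le K_0\,\sup_SV\,\sup_{S\times S}e^{\sigma h}\;e^{\beta^2\|v\|^2/(4\sigma)}. \tag{11}$$

*Proof.* The plan is to normalize the integrand to a probability density, take logarithms, and let the entropy cancel. Let $Z_k=\int_{S\cap\{|v|\le k\}}Ve^{\beta|v|}$, which we may assume positive, and let $\rho=Z_k^{-1}1_{S\cap\{|v|\le k\}}Ve^{\beta|v|}$, a bounded probability density. Where $\rho>0$, $\log\rho=\beta|v|+\log V-\log Z_k$, so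
$$\log Z_k=\beta\int\rho|v|+\int\rho\log V-\int\rho\log\rho .$$
By (6) and $2bc\le b^2+c^2$,
$$\beta\int\rho|v|\le2\cdot\frac{\beta\|v\|}{2\sqrt\sigma}\cdot\Big(\sigma\iint G\rho\rho\Big)^{1/2}\le\frac{\beta^2\|v\|^2}{4\sigma}+\sigma\iint G\rho\rho .$$
Insert (10). The entropy cancels, and what remains is $\log Z_k\le\frac{\beta^2\|v\|^2}{4\sigma}+\log K_0+\log\sup_SV+\sup_{S\times S}\sigma h$. Let $k\to\infty$. $\square$

*Proof of Proposition 2.* (i) Use Lemma 8 with $V\equiv1$, $S=B$, $\beta=2\sigma t$ and $e^{\sigma h}\le16$: $e^{2\sigma t^2}|\{|v|>t\}|\le\int_B e^{2\sigma t|v|}\le16K_0e^{\sigma t^2}$. For $0<\sigma'<\sigma$, $\int_Be^{\sigma'v^2}=|B|+\int_0^\infty2\sigma't\,e^{\sigma't^2}|\{|v|>t\}|\,dt$ is then bounded uniformly.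

(ii) Bounded functions are dense in $H$. For $H^2_0(B)$ take $C_c^\infty(B)$. For $H^2_{\mathcal N}(B)$, $-\Delta:H\to L^2(B)$ is an isometric isomorphism, $L^\infty$ is dense in $L^2$, and $\int G_1(\cdot,y)f(y)\,dy$ is bounded for $f\in L^\infty$. Choose a bounded $w\in H$ with $2\tau\|u-w\|^2<\sigma$. Since $u^2\le2(u-w)^2+2w^2$, $e^{\tau u^2}\le e^{2\tau\|w\|_\infty^2}e^{2\tau(u-w)^2}$, which is integrable by (i). $\square$

Now try to bound $\int e^{\sigma v^2}$ itself this way. Layer by layer, the tail bound gives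
$$\int_{\{|v|\ge1\}}(e^{\sigma v^2}-e^\sigma)=\int_1^\infty2\sigma t\,e^{\sigma t^2}|\{|v|>t\}|\,dt\le\int_1^\infty32\sigma K_0\,t\,dt=\infty .$$
Seen differently, $\sigma v^2=\sup_c(2\sigma c|v|-\sigma c^2)$, and Lemma 8 controls $\int e^{2\sigma c|v|-\sigma c^2}$ for each fixed $c$ by a constant, but the supremum over $c$ stands inside the integral. Each height $c$ is separately allowed a contribution of order one. To get the sharp ceiling $\Lambda$ we must show that along a vanishing sequence only one height $c_n$ and only one point $p$ count. If so, (11) with $\beta=2\sigma c_n$ near $p$ finishes the argument.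

Why should only one height count? Let $\rho$ be the normalized density $Ve^{\sigma u^2}/Z$. By (6), $(\int\rho|u|)^2\le\iint G\rho\rho$. The part of $\rho$ at height about $c$ is at most a constant times $e^{\sigma c^2}$, and the potential of a mass $\theta$ with density at most $e^{\sigma c^2}$ is at most about $\theta c^2$ everywhere, up to an entropy term (Lemma 9 below). By symmetry, the interaction of two layers is then governed by the lower height. Suppose there are just two heights $b<c$, with masses $1-\theta$ and $\theta$, and all errors are bounded. Then the inequality reads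
$$\big((1-\theta)b+\theta c\big)^2\le(1-\theta)^2b^2+\theta^2c^2+2\theta(1-\theta)b^2+C,\quad\text{i.e. } 2\theta(1-\theta)\,b(c-b)\le C .$$
With $b\to\infty$, either one mass disappears or the two heights merge. The proof makes this work for all heights at once, and the only delicate point is the entropy of the layering.

**Lemma 9.** If $0\le\mu\le M$ on $B$ and $\int\mu=t\in(0,1]$, then for all $x\in B$: $\sigma\int G(x,y)\mu(y)\,dy\le t\big(\log\frac Mt+C_2\big)$ with an absolute constant $C_2$.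

*Proof.* By Lemma 5(a), $\sigma G\le4\log\frac1{|x-y|}+4\log2$. Let $R$ satisfy $\frac{\pi^2}2MR^4=t$ and put $k(y)=\log\frac1{|x-y|}$, $\mu_0=M1_{B_R(x)}$ on $\mathbb R^4$. The masses agree, so $\int k(\mu-\mu_0)=\int(k-\log\frac1R)(\mu-\mu_0)\le0$: inside $B_R(x)$ the first factor is $\ge0$ and the second $\le0$, outside the signs are reversed. Hence
$$4\int k\mu\le4M\int_0^R\log\tfrac1r\,2\pi^2r^3\,dr=8\pi^2M\Big(\frac{R^4}4\log\frac1R+\frac{R^4}{16}\Big)=t\Big(4\log\frac1R+1\Big),$$
and $4\log\frac1R=\log\frac{\pi^2M}{2t}$. So $C_2=1+\log\frac{\pi^2}2+4\log2$ works. $\square$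

## Vanishing sequences concentrate at one height and one point

*Proof of Proposition 3.* By compact embedding $u_n\to0$ in $L^2$. Along any subsequence converging a.e., $\int_{\{|u_n|<1\}}V\Phi_m(u_n)\to0$ by dominated convergence; hence this holds for the whole sequence. Since $\Phi_m(t)\le e^{\sigma t^2}$, the first claim implies the second.

**Setup.** This paragraph fixes the probability densities to be studied. Let $X_n=|u_n|$ and $I_n=\int_{\{X_n\ge1\}}Ve^{\sigma X_n^2}$, finite by Proposition 2(ii). If $\limsup I_n=0$ there is nothing to prove. Otherwise pass to a subsequence along which $I_n$ tends to its limsup, in $(0,\infty]$, and $I_n\ge2m_0>0$ for all $n$. Choose $k_n$ such that $Z_n:=\int_{\{1\le X_n\le k_n\}}Ve^{\sigma X_n^2}\ge(1-\frac1n)I_n$; then $Z_n\ge m_0$ for $n\ge2$. Let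
$$\rho_n=Z_n^{-1}1_{\{1\le X_n\le k_n\}}Ve^{\sigma X_n^2},$$
a bounded probability density. For every $L$,
$$\rho_n(X_n<L)\le m_0^{-1}e^{\sigma L^2}|\{X_n\ge1\}|\to0, \tag{12}$$
because $u_n\to0$ in $L^2$. So under $\rho_n$ the heights tend to infinity.

**Step 1.** This step proves the quantitative estimate behind the two-height computation. Fix $r\in(0,1)$ and $n\ge2$, and drop $n$. Let $x,y$ be independent with law $\rho$, $X=X(x)$, $X'=X(y)$, and set
$$P=XX'-\min(X,X')^2=\min(X,X')\,|X-X'|,\qquad Q=P\,1_{|x-y|\le r}+XX'\,1_{|x-y|>r}\ge P .$$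
The claim is
$$\mathbb E\,Q\le C, \tag{13}$$
where $C\ge0$, here and in the rest of the step, denotes constants depending only on $r$ and $m_0$.

*Layers.* For $j\ge1$ let $E_j=\{\rho>0,\ j\le X^2<j+1\}$; finitely many are nonempty and they cover $\{\rho>0\}$. Let $m_j=\rho(E_j)$ and $\mathrm{Ent}=\sum_jm_j\log\frac1{m_j}$. On $E_j$, $\rho\le m_0^{-1}e^{\sigma(j+1)}$. Let $t=m_j(x):=\rho(E_j\cap B_r(x))\le m_j$. Lemma 9 with $\mu=\rho1_{E_j\cap B_r(x)}$ bounds $\sigma$ times the potential of $\mu$ at $x$ by $t(\sigma(j+1)+\log\frac1{m_0}+\log\frac1t+C_2)$. Moreover $t\log\frac1t\le m_j(1+\log\frac1{m_j})$ for $0<t\le m_j\le1$. Indeed, $t\log\frac1t$ is increasing on $(0,1/e)$, which settles $m_j\le1/e$, and it is at most $1/e$ everywhere, which settles $m_j>1/e$. So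
$$\int_{E_j\cap B_r(x)}G(x,y)\rho(y)\,dy\le m_j(x)(j+C)+\tfrac1\sigma m_j\big(1+\log\tfrac1{m_j}\big).$$

*Summation, always using the lower layer.* For $i\ge j$ integrate this against $\rho$ over $x\in E_i$; for $i<j$ use the symmetric inequality with the roles of $i,j$ exchanged. The logarithm that appears is $\log\frac1{m_{\min(i,j)}}\le\log\frac1{m_i}+\log\frac1{m_j}$. Sum over $i,j$. Since $\min(i,j)\le\min(X,X')^2$ on $E_i\times E_j$,
$$\iint_{|x-y|\le r}G\rho\rho\le\mathbb E\big[\min(X,X')^2;\,|x-y|\le r\big]+C+\tfrac2\sigma\mathrm{Ent}.$$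
On $|x-y|>r$, $G\le\frac1{8\pi^2}\log\frac2r$. By (6) with $\|u\|\le1$, $\mathbb E[XX']=(\int\rho X)^2\le\iint G\rho\rho$. Since $Q=XX'-\min(X,X')^21_{|x-y|\le r}$, subtraction gives
$$\mathbb E\,Q\le C+\tfrac2\sigma\mathrm{Ent}. \tag{14}$$

*The entropy is controlled by $Q$ itself.* Gibbs' inequality says $\sum m_j\log\frac1{m_j}\le\sum m_j\log\frac1{q_j}$ if $q_j>0$ and $\sum q_j\le1$; it follows from $\log z\le z-1$ with $z=q_j/m_j$. For an integer $j_0$ take $q_j=\frac13(1+|j-j_0|)^{-2}$, for which $\sum_{j\in\mathbb Z}q_j=\frac13(\frac{\pi^2}3-1)\le1$. This gives $\mathrm{Ent}\le\log3+2\sum_jm_j\log(1+|j-j_0|)$. Average over $j_0$ with weights $m_{j_0}$: with $J=\lfloor X^2\rfloor$ and $J'=\lfloor X'^2\rfloor$, $\mathrm{Ent}\le\log3+2\,\mathbb E\log(1+|J-J'|)$. Since $\min(X,X')\ge1$ we have $|X-X'|\le P$, so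
$$1+|J-J'|\le2+|X^2-X'^2|=2+2P+|X-X'|^2\le2(1+P)^2 .$$
Hence $\mathrm{Ent}\le C+4\,\mathbb E\log(1+P)$, and (14) becomes
$$\mathbb E\,Q\le C+\tfrac8\sigma\,\mathbb E\log(1+P)\le C+\tfrac1{4\pi^2}\,\mathbb E\,Q ,$$
using $\log(1+P)\le P\le Q$ and $8/\sigma=\frac1{4\pi^2}<1$. Since $\mathbb E\,Q\le k_n^2<\infty$, we may absorb, and (13) follows.

**Step 2.** This step converts (13) into concentration of heights and positions. On $\{X,X'\ge L\}$ we have $Q\ge L^2$ if $|x-y|>r$, and $Q\ge L|X-X'|$ if $|x-y|\le r$. By Markov's inequality,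
$$\rho_n\otimes\rho_n(|x-y|>r)\le2\rho_n(X_n<L)+\frac C{L^2},$$
$$\rho_n\otimes\rho_n(|X_n-X_n'|>\kappa)\le2\rho_n(X_n<L)+\frac C{L\kappa}+\rho_n\otimes\rho_n(|x-y|>r).$$
Let $n\to\infty$ using (12), then $L\to\infty$. For all $r\in(0,1)$ and $\kappa>0$ both left sides tend to $0$ as $n\to\infty$.

Let $c_n$ be a median of $X_n$ under $\rho_n$, and write $c=c_n$. Then
$$\mathbb P(|X-X'|>\kappa)\ge\mathbb P(X>c+\kappa)\mathbb P(X'\le c)+\mathbb P(X<c-\kappa)\mathbb P(X'\ge c)\ge\tfrac12\mathbb P(|X-c|>\kappa),$$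
so $\rho_n(|X_n-c_n|>\kappa)\to0$ for every $\kappa>0$. Passing to a further subsequence, $\rho_n$ converges weakly as measures on the compact set $\overline B$. The limit $\nu$ is a probability measure, and $\nu\otimes\nu(|x-y|>r)\le\liminf\rho_n\otimes\rho_n(|x-y|>r)=0$ for all $r\in(0,1)$, because the set is open. So $\nu=\delta_p$ with $p\in\overline B$.

**Step 3.** This step applies the exponential moment bound at the single height $c_n$ near the single point $p$. Fix $\kappa,\delta>0$, put $S=B\cap B_\delta(p)$ and $A_n=\{\rho_n>0\}\cap\{|X_n-c_n|\le\kappa\}\cap S$. Then $\rho_n(A_n)\to1$. On $A_n$, $X_n^2\le2c_nX_n-c_n^2+\kappa^2$. By Lemma 8 with $\beta=2\sigma c_n$ and $\|u_n\|\le1$,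
$$(1-o(1))Z_n=\int_{A_n}Ve^{\sigma X_n^2}\le e^{\sigma\kappa^2-\sigma c_n^2}\int_SVe^{2\sigma c_n|u_n|}\le e^{\sigma\kappa^2}K_0\,\sup_SV\,\sup_{S\times S}e^{\sigma h},$$
because the factor $e^{\beta^2/(4\sigma)}=e^{\sigma c_n^2}$ cancels. If $p\in\partial B$, the right side is at most $e^{\sigma\kappa^2}K_0(3\delta)^4$ by Lemma 5(b), which contradicts $Z_n\ge m_0$ for small $\delta$. So $p\in B$. Letting $\kappa,\delta\to0$, continuity of $V$ and $h$ gives $\limsup Z_n\le K_0V(p)e^{\sigma h(p,p)}\le\Lambda$. Since $I_n\le(1-\frac1n)^{-1}Z_n$, the proof is complete. $\square$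

## Test functions that beat the ceiling by $\frac{13}{9\sigma N}$

We want $u_\varepsilon\rightharpoonup0$ with $F(u_\varepsilon)>\Lambda$ strictly. Equality in (6) holds when $v$ is a multiple of $g_\rho$, and the bubble gives equality in (9). So we take the normalized potential of a concentrated bubble.

*Proof of Proposition 4.* Let $d=\frac12(1-|p|)$ and $\rho_\varepsilon=\frac6{\pi^2}\frac{\varepsilon^4}{(\varepsilon^2+|x-p|^2)^4}$ on $\mathbb R^4$, which is $\rho_*$ rescaled by $\varepsilon$ around $p$. Put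
$$g=\int_{B_d(p)}G(\cdot,y)\rho_\varepsilon(y)\,dy,\qquad N=N_\varepsilon=\|g\|^2=\int_{B_d(p)}g\rho_\varepsilon,\qquad u_\varepsilon=\frac g{\sqrt N},$$
where $g\in H$ and the formula for $N$ come from Lemma 5(c).

**Step 1.** This step computes $g$ near $p$. Let $x\in B_d(p)$. By (8) and scaling, $\int_{\mathbb R^4}\frac1{8\pi^2}\log\frac1{|x-y|}\rho_\varepsilon(y)\,dy=-\frac1{16\pi^2}\log(\varepsilon^2+|x-p|^2)$. The part of this integral over $\mathbb R^4\setminus B_d(p)$, where $\rho_\varepsilon\le\varepsilon^4|y-p|^{-8}$, is $O(\varepsilon^4)$; here and below, bounded constants in the density are absorbed into the $O$ symbol. Finally $h$ is Lipschitz on $B_d(p)^2$, $\int|y-p|\rho_\varepsilon=O(\varepsilon)$ and $\int_{B_d(p)}\rho_\varepsilon=1+O(\varepsilon^4)$. Hence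
$$g(x)=-\tfrac1{16\pi^2}\log(\varepsilon^2+|x-p|^2)+A+O(|x-p|)+O(\varepsilon),\qquad x\in B_d(p). \tag{15}$$

**Step 2.** This step computes the energy and checks that $u_\varepsilon$ vanishes. Since $\sigma/(16\pi^2)=2$, multiplying (15) by $\sigma$, integrating against $\rho_\varepsilon$ and using $\mathbb E s=\frac56$ gives
$$\sigma N=4\log\tfrac1\varepsilon-\tfrac53+\sigma A+O(\varepsilon). \tag{16}$$
By Minkowski's inequality and Lemma 5(a), $\|g\|_{L^2}\le\sup_y\|G(\cdot,y)\|_{L^2}<\infty$. As $N\to\infty$, $u_\varepsilon\to0$ in $L^2$, and since $\|u_\varepsilon\|=1$, $u_\varepsilon\rightharpoonup0$ in $H$.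

**Step 3.** This step expands $\sigma u_\varepsilon^2$ on the ball $|x-p|\le\sqrt\varepsilon$. Let $x=p+\varepsilon y$, $|y|\le\varepsilon^{-1/2}$, $s=\log(1+|y|^2)$ and $\tau=\frac53-2s$. By (15) and (16), $\sigma g=\sigma N+\tau+O(\varepsilon^{1/2})$. Since $|\tau|=O(\log\frac1\varepsilon)=O(N)$, also $g=O(N)$, $u_\varepsilon^2=O(N)$ and
$$\sigma u_\varepsilon^2=\frac{(\sigma g)^2}{\sigma N}=\sigma N+2\tau+\frac{\tau^2}{\sigma N}+O(\varepsilon^{1/2}). \tag{17}$$
By (16), $\sigma N+2\tau=4\log\frac1\varepsilon+\frac53+\sigma A-4s+O(\varepsilon)$, so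
$$e^{\sigma u_\varepsilon^2}=\varepsilon^{-4}e^{\frac53+\sigma A}(1+|y|^2)^{-4}e^{\tau^2/(\sigma N)}\big(1+O(\varepsilon^{1/2})\big). \tag{18}$$

**Step 4.** This step integrates (18). Suppose first that we throw away the square, that is, we use only the tangent line $\frac{(\sigma g)^2}{\sigma N}\ge2\sigma g-\sigma N$. Because $\int(1+|y|^2)^{-4}dy=\frac{\pi^2}6$, the integral over the ball is then bounded below by $K_0e^{\sigma A}(1+O(\varepsilon^{1/2}))$. At a maximum point $p$ this yields $\Lambda$ up to an error of unknown sign: a tie with Proposition 3, and no conclusion. So we keep the square. With $e^z\ge1+z$, the tail bound $\int_{|y|>\varepsilon^{-1/2}}(1+|y|^2)^{-4}(1+s^2)\,dy=O(\varepsilon)$, and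
$$\frac6{\pi^2}\int_{\mathbb R^4}\frac{\tau^2\,dy}{(1+|y|^2)^4}=\mathbb E\,\tau^2=4\operatorname{Var}s=\tfrac{13}9\qquad(\text{as }\tau=2(\mathbb E s-s)),$$
we get
$$\int_{|x-p|\le\sqrt\varepsilon}e^{\sigma u_\varepsilon^2}dx\ge K_0e^{\sigma A}\Big(1+\frac{13}{9\sigma N}+o(\tfrac1N)\Big). \tag{19}$$
The gain is of order $\frac1N\sim\frac{8\pi^2}{\log(1/\varepsilon)}$, much larger than the error $O(\varepsilon^{1/2})$.

**Step 5.** This step checks that the weight and the subtracted polynomial do not spoil the gain. On $|x-p|\le\sqrt\varepsilon$, $V\ge V(p)-\omega_V(\sqrt\varepsilon)=V(p)-o(\frac1N)$ by (1); this is the only use of (1). As $u_\varepsilon^2=O(N)$ there, the subtracted polynomial contributes at most $O(\varepsilon^2(\log\frac1\varepsilon)^m)=o(\frac1N)$, for every $m$. Outside the ball, $V\Phi_m\ge0$. Together with (19) this is Proposition 4. $\square$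

The proof of Theorem 1 is now complete. Note how the two bounds meet. The upper bound replaces $X^2$ by the tangent line $2cX-c^2$, dropping $(X-c)^2$; for the test functions the corresponding term is $\tau^2/(\sigma N)$ in (17), and its mean $\frac{13}{9\sigma N}$ is exactly the gain.

## Sharpness of $\Lambda$, compactness, other exponents and other nonlinearities

Let $H$ and $V$ be as in Theorem 1; $V\equiv1$, the case $\alpha=0$, is included.

**Theorem 10.**

1. *(Sharp concentration level.)* The supremum of $\limsup F(u_n)$ over all sequences with $\|u_n\|\le1$, $u_n\rightharpoonup0$ equals $\Lambda$, for every $m$.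
2. *(Compactness.)* Every maximizing sequence for $T$ is relatively compact in $H$.
3. *(Exponents.)* For each $m\in\mathbb N_0$, if $\sigma$ is replaced in $F$ by $\sigma'>0$, the supremum is finite and attained for $\sigma'\le32\pi^2$, and is $+\infty$ for $\sigma'>32\pi^2$.
4. *(General nonlinearities.)* Theorem 1 (finiteness, attainment, $T>\Lambda$) and item 2 hold with $\Phi_m(u)$ replaced by $\Phi(|u|)$, where $\Phi:[0,\infty)\to[0,\infty)$ is continuous, strictly increasing, $\Phi(0)=0$, $\limsup_{t\to\infty}e^{-\sigma t^2}\Phi(t)\le1$, and for some $a<\frac{13}9$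
$$\Phi(t)\ge\Big(1-\frac a{\sigma t^2}\Big)e^{\sigma t^2}\quad\text{for all large }t. \tag{20}$$

For instance, $\Phi_m$ satisfies (20) with $a=1$, because a polynomial is eventually smaller than $\frac1{\sigma t^2}e^{\sigma t^2}$.

*Proof of item 1.* "$\le$" is Proposition 3. "$\ge$" is Proposition 4 at a maximum point, since $u_\varepsilon\rightharpoonup0$.

*Proof of item 2.* Given a maximizing sequence, every subsequence has a further subsequence converging weakly and a.e. to some $u$, and Steps 2 to 4 of the proof of Theorem 1 give $\|u\|=1$. Weak convergence together with convergence of norms is strong convergence.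

*Proof of item 3.* The case $\sigma'=\sigma$ is Theorem 1, and $\sigma'<\sigma$ was done by hand at the beginning. Let $\sigma'>\sigma$ and take $p\in B$ with $V(p)>0$. On $|x-p|\le\varepsilon$, that is $|y|\le1$, $\tau$ is bounded, so (17) and (16) give $\sigma u_\varepsilon^2\ge4\log\frac1\varepsilon-C$. Since $V\ge\frac12V(p)$ there for small $\varepsilon$, the integral of $Ve^{\sigma'u_\varepsilon^2}$ over this ball is at least $c\,\varepsilon^{4-4\sigma'/\sigma}\to\infty$ with some $c>0$. The subtracted polynomial contributes $o(1)$, and the integrand of the functional is nonnegative elsewhere.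

*Proof of item 4, upper bound.* The aim is Proposition 3 for $\Phi$. Given $\eta>0$ choose $L\ge1$ with $\Phi(t)\le(1+\eta)e^{\sigma t^2}$ for $t\ge L$. Let $u_n\rightharpoonup0$, $\|u_n\|\le1$. Then $\int_{\{|u_n|<L\}}V\Phi(|u_n|)\to0$ by dominated convergence along a.e. convergent subsequences, and the rest is at most $(1+\eta)\int_{\{|u_n|\ge1\}}Ve^{\sigma u_n^2}$. So the first claim of Proposition 3 gives $\limsup\int V\Phi(|u_n|)\le(1+\eta)\Lambda$ for every $\eta$. The proof of Theorem 1, Steps 2 to 4, applies unchanged, since $\Phi(t)\le Ce^{\sigma t^2}$ and $\Phi$ is continuous and strictly increasing; so does the proof of item 2. It remains to show $T>\Lambda$.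

*Proof of item 4, lower bound.* The aim is to show that the loss allowed by (20) is at most $\frac a{\sigma N}$ in relative size, less than the gain $\frac{13}{9\sigma N}$. We may take $a\ge0$. Put $\ell=\log\frac1\varepsilon$ and use the notation of the previous section.

First, $u_\varepsilon$ is large on the whole ball $|x-p|\le\sqrt\varepsilon$. For $|y|\le\varepsilon^{-1/2}$ we have $s\le\ell+o(1)$ and $\sigma N=4\ell+O(1)$. So $\sigma g\ge2\ell-O(1)\ge\frac13\sigma N$, and hence $\sigma u_\varepsilon^2\ge\frac19\sigma N\to\infty$, for small $\varepsilon$. Thus (20) may be used on this ball. Next,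
$$\frac{\tau^2}{\sigma N}\le\frac{4s^2+25/9}{4\ell+O(1)}\le1.1\,s+C\quad\text{for small }\varepsilon ,$$
because $s\le\ell+o(1)$. By (18), the loss $\int_{|x-p|\le\sqrt\varepsilon}\frac a{\sigma u_\varepsilon^2}e^{\sigma u_\varepsilon^2}dx$, to be multiplied by $\sup_{B_{\sqrt\varepsilon}(p)}V=V(p)+o(1)$, is at most
$$e^{\frac53+\sigma A}(1+o(1))\int_{|y|\le\varepsilon^{-1/2}}\frac{e^{\tau^2/(\sigma N)}}{(1+|y|^2)^4}\,\frac a{\sigma u_\varepsilon^2}\,dy .$$
The image of $(1+|y|^2)^{-4}dy$ under $s$ is $\pi^2(e^{-2s}-e^{-3s})\,ds$, and $e^{-2s+1.1s}$ is integrable on $(0,\infty)$. On $s\ge\sqrt\ell$ we use $\frac a{\sigma u_\varepsilon^2}\le\frac{9a}{\sigma N}$; this part is $\frac1N$ times the tail of a convergent integral, hence $o(\frac1N)$. On $s\le\sqrt\ell$ we have $\tau=O(\sqrt\ell)$, so $\sigma u_\varepsilon^2=\sigma N(1+o(1))$ uniformly, and $e^{\tau^2/(\sigma N)}\to1$ pointwise with the majorant $e^{1.1s+C}$. By dominated convergence this part is at most $K_0e^{\sigma A}\frac a{\sigma N}(1+o(1))$.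 Combining with (19) and $V\ge V(p)-o(\frac1N)$ on the ball,
$$\int_BV\Phi(|u_\varepsilon|)\ge K_0V(p)e^{\sigma A}\Big(1+\frac{\frac{13}9-a}{\sigma N}+o(\tfrac1N)\Big),$$
which exceeds $\Lambda$ for small $\varepsilon$ when $p$ is a maximum point of $V(p)e^{\sigma h(p,p)}$. $\square$
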